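\title{The inducibility of a binary tree can be irrational}

\begin{abstract}
The inducibility of a rooted binary tree $B$ with $k$ leaves is the limit superior of the proportion of $k$-element sets of leaves of a large rooted binary tree that induce a copy of $B$. We show that the inducibility need not be rational: the tree whose root branches are the caterpillars with $2$ and $6$ leaves has inducibility $7(5\sqrt5-11)/4$. More generally, we determine the inducibility of every tree whose two root branches are caterpillars, and we show that these values include algebraic numbers of arbitrarily large degree.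
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{rooted binary tree} is a finite rooted tree in which every internal vertex has exactly two children. We consider such trees up to isomorphism of rooted trees, so left and right children are not distinguished, and we call them simply \emph{trees}. The number of leaves of $T$ is $|T|$. A nonempty set $S$ of leaves of $T$ \emph{induces} a tree $T[S]$: take the smallest subtree of $T$ containing $S$, root it at the lowest common ancestor of $S$, and suppress every vertex with exactly one child. The tree $T[S]$ has leaf set $S$; it records how the leaves of $S$ branch off from one another and forgets the rest of $T$.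

Fix a tree $B$ with $k$ leaves. For a tree $T$ with $n\ge k$ leaves, let $\gamma(B,T)$ be the proportion of the $\binom nk$ sets of $k$ leaves of $T$ that induce a tree isomorphic to $B$. The \emph{inducibility} of $B$ is
\[
i(B)=\limsup_{|T|\to\infty}\gamma(B,T).
\]
It measures how often the shape $B$ can appear in a random sample of $k$ leaves when the large host tree $T$ is chosen as favorably as possible. The following question was posed in \cite{CSW}.
\begin{quote}
\emph{Is $i(B)$ a rational number for every rooted binary tree $B$?}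
\end{quote}

Write $T_1\vee T_2$ for the tree whose root has the branches $T_1$ and $T_2$. A \emph{caterpillar} is a tree in which every internal vertex has at least one leaf child. There is one caterpillar $C_n$ with $n$ leaves for each $n\ge1$: $C_1$ is a single leaf and $C_n=C_1\vee C_{n-1}$. For $r,s\ge1$, the tree $C_r\vee C_s$ is a caterpillar if and only if $\min(r,s)=1$.

The simplest cases suggest that the answer is yes. Every set of leaves of a caterpillar induces a caterpillar, so $\gamma(C_k,C_n)=1$ and $i(C_k)=1$. (It is known that $i(B)>0$ for every $B$ and that $i(B)=1$ only for caterpillars; we use neither fact.) The smallest tree that is not a caterpillar is $C_2\vee C_2$. In a large complete binary tree, four random leaves split $2+2$ at the root with probability about $\frac38$ and then induce $C_2\vee C_2$; they lie in one branch with probability about $\frac18$, and then the same experiment is repeated one level lower; a split $1+3$ gives $C_4$. The limiting density $g$ therefore satisfies $g=\frac38+\frac18g$, so $g=\frac37$, and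 this turns out to be $i(C_2\vee C_2)$. A host that splits evenly and repeats itself leads to a linear equation with rational coefficients.

Nothing forces the best split to be even, however. Let $B=C_a\vee C_b$ with $2\le a<b$, and take as host two long caterpillars joined at a root, the first carrying a fraction $x$ of the leaves. A set of $a+b$ leaves induces $B$ exactly when it splits as $a+b$ or $b+a$, which in the limit has probability $\binom{a+b}a\big(x^a(1-x)^b+x^b(1-x)^a\big)$. The two terms peak at $x=\frac a{a+b}$ and $x=\frac b{a+b}$, and when these points are far apart the maximum of the sum has no reason to be rational. This construction is only a lower bound. The work lies in showing that no host does better.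

\begin{theorem}\label{thm:irr}
The tree $C_2\vee C_6$ with $8$ leaves has inducibility
\[
i(C_2\vee C_6)=\frac{7(5\sqrt5-11)}4\approx0.3156 .
\]
In particular, the inducibility of a rooted binary tree is not always rational.
\end{theorem}

The method determines $i(C_a\vee C_b)$ for all $a\le b$. For $a=1$ the tree is a caterpillar and the inducibility is $1$; the other cases are as follows.

\begin{theorem}\label{thm:all}
If $2\le a\le b$ and $b\ge4$, then
\begin{align*}
i(C_a\vee C_b)&=\binom{a+b}{a}\max_{0\le x\le 1}\big(x^a(1-x)^b+x^b(1-x)^a\big)\qquad(a<b),\\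
i(C_a\vee C_a)&=\binom{2a}a4^{-a}.
\end{align*}
The remaining cases are $i(C_2\vee C_2)=\frac37$, $i(C_2\vee C_3)=\frac23$, and $i(C_3\vee C_3)=\frac{10}{31}$.
\end{theorem}

The \emph{degree} of an algebraic number is the degree of its minimal polynomial over $\mathbb Q$.

\begin{theorem}\label{thm:degree}
Let $d\ge5$ be prime and let $a\ge2$ satisfy $a<\binom d2$, $d\nmid a$, and $d\nmid 2a-1$. Then $i(C_a\vee C_{a+d})$ is an algebraic number of degree exactly $\frac{d-1}2\ge2$. In particular, $i(C_2\vee C_{d+2})$ has degree $\frac{d-1}2$ for every prime $d\ge5$.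
\end{theorem}

Thus inducibilities of rooted binary trees include algebraic numbers of arbitrarily large degree.

All upper bounds are proved by induction over the root branches of the host. Section~\ref{sec:split} sets up the recursion, and Section~\ref{sec:small} shows that the plain induction is sharp when $b\le3$. For $b\ge4$ one more ingredient is needed: a branch that contains many copies of $C_a\vee C_b$ must contain many sets of $b$ leaves that do not induce $C_b$. Section~\ref{sec:tradeoff} proves this trade-off and uses it for $C_2\vee C_6$, and Section~\ref{sec:general} treats all $b\ge4$. Sections~\ref{sec:max} and~\ref{sec:degree} study the maximum in Theorem~\ref{thm:all}.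

\section{Splitting the host at its root}\label{sec:split}

The vertices of $T[S]$ are the leaves in $S$ and the lowest common ancestors of pairs of leaves in $S$, with the ancestor order inherited from $T$. This description gives the first two of the following facts.
\begin{itemize}
\item[(A)] Let $T=T_1\vee T_2$ and let $S_j$ be the part of $S$ in $T_j$. If $S_1,S_2\ne\emptyset$, then $T[S]=T_1[S_1]\vee T_2[S_2]$. If $S=S_j$, then $T[S]=T_j[S]$.
\item[(B)] If $\emptyset\ne S'\subseteq S$, then $T[S']=(T[S])[S']$.
\item[(C)] Every set of $r$ leaves of a caterpillar induces $C_r$.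
\end{itemize}
Fact (C) follows from (A) by induction on $n$: a set of leaves of $C_n=C_1\vee C_{n-1}$ either lies in one branch, or consists of the leaf $C_1$ and $r-1\ge1$ leaves of $C_{n-1}$, and then it induces $C_1\vee C_{r-1}=C_r$.

The ratio $\gamma$ has binomial coefficients in its denominator, and these do not factor when the host is split. We therefore sample with replacement. Let $N_H(T)$ be the number of sets of leaves of $T$ that induce $H$. For $|H|=\ell$ and $|T|=n$ put
\[
\delta_H(T)=\frac{\ell!\,N_H(T)}{n^\ell},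
\]
the probability that $\ell$ independent uniformly random leaves are distinct and induce $H$. If $n<\ell$, then $\delta_H(T)=0$, and if $n\ge\ell$, then
\begin{equation}\label{eq:delta}
\delta_H(T)=\gamma(H,T)\prod_{j=0}^{\ell-1}\Big(1-\frac jn\Big)\le\gamma(H,T)\le1 .
\end{equation}
The product depends only on $\ell$ and $n$ and tends to $1$ as $n\to\infty$, so
\begin{equation}\label{eq:limsup}
i(H)=\limsup_{|T|\to\infty}\delta_H(T).
\end{equation}

For the rest of the paper, fix $2\le a\le b$ and put
\[
B=C_a\vee C_b,\qquad k=a+b,\qquad K=\binom ka,\qquad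
\kappa=\begin{cases}K,&a<b,\\ K/2,&a=b.\end{cases}
\]
With $y=1-x$, let
\[
F(x)=\kappa\,(x^ay^b+x^by^a),\qquad M=\max_{0\le x\le1}F(x).
\]
If each of $k$ independent points falls into a first class with probability $x$, then $F(x)$ is the probability that the two classes receive $a$ and $b$ points in some order; the factor $\frac12$ for $a=b$ avoids counting the one split twice. We abbreviate
\[
G=\delta_B,\qquad A=\delta_{C_a},\qquad Q=\delta_{C_b},
\]
and when $T=T_1\vee T_2$ we write $x=|T_1|/|T|$, $y=|T_2|/|T|$, $G_j=G(T_j)$, $A_j=A(T_j)$, $Q_j=Q(T_j)$.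

\begin{lemma}[Splitting identity]\label{lem:split}
For every tree $T=T_1\vee T_2$,
\[
G(T)=x^kG_1+y^kG_2+\kappa\,\big(x^ay^bA_1Q_2+x^by^aQ_1A_2\big).
\]
\end{lemma}

\begin{proof}
By (A), a set of $k$ leaves induces $B$ if and only if it lies in one branch and induces $B$ there, or its parts in the two branches induce $C_a$ and $C_b$ in some order. Hence
\[
N_B(T)=N_B(T_1)+N_B(T_2)+\frac\kappa K\big(N_{C_a}(T_1)N_{C_b}(T_2)+N_{C_b}(T_1)N_{C_a}(T_2)\big),
\]
where for $a=b$ the two products coincide and $\kappa/K=\frac12$ counts them once. Multiply by $k!/n^k$ with $n=|T|$, and use $N_H(T_1)=\delta_H(T_1)(xn)^\ell/\ell!$, $N_H(T_2)=\delta_H(T_2)(yn)^\ell/\ell!$ for $|H|=\ell$, and $k!/(a!\,b!)=K$.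
\end{proof}

\begin{lemma}[Two caterpillars]\label{lem:lower}
$i(B)\ge M$.
\end{lemma}

\begin{proof}
Since $F(0)=F(1)=0<M$, the maximum is attained at some $x_0\in(0,1)$. Let $T=C_{n_1}\vee C_{n_2}$ with $n_1=\lfloor x_0n\rfloor$ and $n_2=n-n_1$. Since $a\ge2$, the tree $B$ is not a caterpillar, so $G_1=G_2=0$ by (C). By (C) and \eqref{eq:delta}, $A_j\to1$ and $Q_j\to1$ as $n\to\infty$. Lemma~\ref{lem:split} gives $G(T)\to F(x_0)=M$, and \eqref{eq:limsup} finishes the proof.
\end{proof}

The function $F$ is symmetric in $x$ and $y$, so it is best written in the variable $p=xy$, which ranges over $[0,\frac14]$ as $x$ ranges over $[0,1]$. Define $L_r\in\mathbb Z[p]$ by $L_0=2$, $L_1=1$, $L_{r+1}=L_r-pL_{r-1}$. The identity $x^{r+1}+y^{r+1}=(x+y)(x^r+y^r)-xy(x^{r-1}+y^{r-1})$ shows that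
\begin{equation}\label{eq:L}
x^r+y^r=L_r(xy)\qquad\text{for all complex $x,y$ with $x+y=1$.}
\end{equation}
The recurrence gives $L_2=1-2p$, $L_3=1-3p$, $L_4=1-4p+2p^2$, $L_5=1-5p+5p^2$, $L_6=1-6p+9p^2-2p^3$. Taking out the factor $x^ay^a$, we obtain
\begin{equation}\label{eq:FP}
F(x)=\kappa\,p^aL_{b-a}(p),\qquad M=\kappa\max_{0\le p\le1/4}p^aL_{b-a}(p).
\end{equation}
For $a=b$ this reads $F=Kp^a$ and $M=\binom{2a}a4^{-a}$. So the first part of Theorem~\ref{thm:all} says that $i(B)=M$ when $b\ge4$.

\section{Branches with at most three leaves}\label{sec:small}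

The crudest use of Lemma~\ref{lem:split} is to bound $A_j$ and $Q_j$ by $1$, which gives
\begin{equation}\label{eq:crude}
G(T)\le x^kG_1+y^kG_2+F(x).
\end{equation}
If both branches satisfy $G_j\le R$, then $G(T)\le R$ follows as soon as $F(x)\le R(1-x^k-y^k)$. So the constant that \eqref{eq:crude} propagates is
\[
R=\sup_{0<x<1}\frac{F(x)}{1-x^k-y^k}.
\]
A single leaf has $G=0$, so induction on $|T|$ gives $G(T)\le R$ for all $T$, and $i(B)\le R$ by \eqref{eq:limsup}.

\begin{proposition}\label{prop:small}
If $2\le a\le b\le3$, then $i(B)=R$, and $R=\frac37,\ \frac23,\ \frac{10}{31}$ for $(a,b)=(2,2),\ (2,3),\ (3,3)$.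
\end{proposition}

\begin{proof}
By \eqref{eq:L} and \eqref{eq:FP}, the quotient defining $R$ is $\kappa p^aL_{b-a}(p)/(1-L_k(p))$. In the three cases it equals
\[
\frac{6p^2}{4p-2p^2}=\frac{3p}{2-p},\qquad
\frac{10p^2}{5p-5p^2}=\frac{2p}{1-p},\qquad
\frac{20p^3}{6p-9p^2+2p^3}=\frac{20p^2}{6-9p+2p^2}.
\]
On $(0,\frac14]$ each reduced numerator is positive and increasing, and each reduced denominator is positive and decreasing. So the supremum is attained at $p=\frac14$, that is, at $x=\frac12$; the values are $\frac37,\frac23,\frac{10}{31}$, and $R=F(\frac12)/(1-2^{1-k})$.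

For the lower bound, let $U_0$ be a leaf, $U_h=U_{h-1}\vee U_{h-1}$, and $g_h=G(U_h)$. The only trees with $2$ or $3$ leaves are $C_2$ and $C_3$, so $\gamma(C_a,T)=\gamma(C_b,T)=1$ whenever $|T|\ge3$, and $A(U_h),Q(U_h)\to1$ by \eqref{eq:delta}. Lemma~\ref{lem:split} with $x=y=\frac12$ gives $g_h=2^{1-k}g_{h-1}+F(\frac12)+\varepsilon_h$ with $\varepsilon_h\to0$, that is, $g_h-R=2^{1-k}(g_{h-1}-R)+\varepsilon_h$. The finite number $s=\limsup|g_h-R|$ satisfies $s\le2^{1-k}s$, so $s=0$ and $g_h\to R$.
\end{proof}

\section{The trade-off and the tree $C_2\vee C_6$}\label{sec:tradeoff}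

The bound $R$ always exceeds $M$, because at a maximizer of $F$ the denominator $1-x^k-y^k$ is less than $1$. To come near $R$, a host needs branches with $G_j$ close to $R$ and at the same time $A_j,Q_j$ close to $1$. For $b\le3$ the second demand is free. For $b\ge4$ the two demands conflict, because a copy of $B$ contains sets of $b$ leaves that do not induce $C_b$. We measure this conflict through $Q$ rather than $A$, since for $a\le3$ nothing can be gained from $A$.

By (A) and (C), a set of $b$ leaves of $B$ with $j$ leaves in the branch $C_a$ induces $C_j\vee C_{b-j}$ if $1\le j\le b-1$ and $C_b$ if $j\in\{0,b\}$. It fails to induce a caterpillar exactly when $j\ge2$ and $b-j\ge2$. Among the $\binom kb=K$ sets of $b$ leaves of $B$, the number that fail is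
\begin{equation}\label{eq:W}
W=\sum_{j=2}^{\min(a,\,b-2)}\binom aj\binom bj ,
\end{equation}
where we used $\binom b{b-j}=\binom bj$. Put $\nu=\kappa W/K$; thus $\nu=W$ if $a<b$ and $\nu=W/2$ if $a=b$.

\begin{lemma}[Trade-off]\label{lem:trade}
For every tree $T$ we have $\frac WK\,G(T)\le1-Q(T)$, that is, $\kappa Q(T)\le\kappa-\nu G(T)$.
\end{lemma}

\begin{proof}
If $|T|<k$, then $G(T)=0$ and $Q(T)\le1$. Let $n=|T|\ge k$. Choose a uniformly random set $S$ of $k$ leaves and then a uniformly random subset $S'\subseteq S$ of size $b$. Every set of $b$ leaves lies in $\binom{n-b}a$ sets of $k$ leaves, so $S'$ is uniform among the sets of $b$ leaves of $T$. Given that $T[S]$ is isomorphic to $B$, the tree $T[S']=(T[S])[S']$ is not a caterpillar with probability $W/K$, by (B). Hence $1-\gamma(C_b,T)\ge\frac WK\gamma(B,T)$. Now use $Q(T)\le\gamma(C_b,T)$ and $G(T)\le\gamma(B,T)$ from \eqref{eq:delta}.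
\end{proof}

In Lemma~\ref{lem:split}, bound $A_j$ by $1$ and $\kappa Q_j$ by $\kappa-\nu G_j$. Collecting the terms in $G_1$ and $G_2$ gives, for every $T=T_1\vee T_2$,
\begin{equation}\label{eq:key}
G(T)\le F(x)+x^b\,(x^a-\nu y^a)\,G_1+y^b\,(y^a-\nu x^a)\,G_2 .
\end{equation}
Compared with \eqref{eq:crude}, copies of $B$ inside a branch now carry a price. They are worth having only in a branch whose coefficient in \eqref{eq:key} is positive, and this happens only when that branch is much larger than the other. We show how \eqref{eq:key} closes the induction for $C_2\vee C_6$.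

\begin{proof}[Proof of Theorem~\ref{thm:irr}]
Here $a=2$, $b=6$, $k=8$, $\kappa=K=28$, and $\nu=W=\binom22\binom62=15$: six of the eight leaves of $B$ fail to induce a caterpillar exactly when they include both leaves of $C_2$.

\emph{The value of $M$.} By \eqref{eq:FP}, $F=28h(p)$ with $h(p)=p^2(1-4p+2p^2)$, and $h'(p)=2p(1-6p+4p^2)$. The roots of $4p^2-6p+1$ are $\frac{3\pm\sqrt5}4$. The smaller one, $p_0=\frac{3-\sqrt5}4\approx0.191$, lies in $(0,\frac14)$, and the larger one exceeds $\frac14$. So $h$ increases on $[0,p_0]$ and decreases on $[p_0,\frac14]$, and $M=28h(p_0)$. From $4p_0^2=6p_0-1$ we get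
\[
1-4p_0+2p_0^2=\tfrac12-p_0,\qquad
p_0^3=\frac{6p_0^2-p_0}4=\frac{16p_0-3}8,
\]
and therefore
\[
h(p_0)=\frac{p_0^2}2-p_0^3=\frac{6p_0-1}8-\frac{16p_0-3}8=\frac{1-5p_0}4 .
\]
Thus $M=7(1-5p_0)=\frac74(5\sqrt5-11)$, which is irrational because $\sqrt5$ is. By Lemma~\ref{lem:lower} and \eqref{eq:limsup}, it remains to prove $G(T)\le M$ for all $T$.

\emph{The induction.} For a single leaf, $G=0$. Let $T=T_1\vee T_2$ with $y\le x$, and put $t=y/x\in(0,1]$ and $\tau=15^{-1/2}$. Inequality \eqref{eq:key} reads
\[
G(T)\le F(x)+x^6(x^2-15y^2)G_1+y^6(y^2-15x^2)G_2 .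
\]
The coefficient of $G_2$ is negative, and $G_2\ge0$, so the last term may be dropped. If $t\ge\tau$, the coefficient of $G_1$ is also at most $0$, and $G(T)\le F(x)\le M$ without any induction. If $t<\tau$, that coefficient is positive, and the induction hypothesis $G_1\le M$ reduces the claim to $F(x)+Mx^6(x^2-15y^2)\le M$. Since $1/x=1+t$, division by $x^8$ turns this into
\[
28(t^2+t^6)+M(1-15t^2)\le M(1+t)^8 .
\]
For very small $t$ this holds because the right side grows linearly in $t$ and the left side changes only to second order. At $t=\tau$ the term $M(1-15t^2)$ vanishes and the inequality is $F(\frac1{1+\tau})\le M$, true by the definition of $M$. The task is to cover the whole interval $(0,\tau)$, and for this we divide by $t^2$, so that each side becomes monotone: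
\begin{equation}\label{eq:26}
28(1+t^4)-15M\le M\varphi(t),\qquad \varphi(t)=\frac{(1+t)^8-1}{t^2}.
\end{equation}
Inequality \eqref{eq:26} holds at $t=\tau$ and its left side increases with $t$, so it suffices to show that $\varphi$ decreases on $(0,\tau]$. Expanding $(1+t)^8$ gives
\[
\varphi'(t)=-8t^{-2}+56+140t+168t^2+112t^3+40t^4+6t^5,
\]
which increases with $t$. With $\tau^2=\frac1{15}$ and $\tau<\frac13$,
\begin{equation}\label{eq:phi26}
\varphi'(\tau)=\Big(-120+56+\frac{168}{15}+\frac{40}{225}\Big)+\tau\Big(140+\frac{112}{15}+\frac6{225}\Big)<-52+\frac{148}3<0 .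
\end{equation}
Hence $\varphi'<0$ on $(0,\tau]$, and \eqref{eq:26} holds for all $t\in(0,\tau)$.
\end{proof}

\section{The upper bound for $b\ge4$}\label{sec:general}

The induction above never used the value of $M$, only its definition as the maximum of $F$. It used two numerical facts, which we now isolate. Put
\[
\varphi(t)=\frac{(1+t)^k-1}{t^a}=\sum_{j=1}^k\binom kj t^{j-a}\qquad(t>0).
\]
Every integer power of $t$ is convex on $(0,\infty)$, so $\varphi$ is convex and $\varphi'$ is nondecreasing.

\begin{proposition}\label{prop:crit}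
Suppose that \textup{(i)} $\nu\ge1$, and \textup{(ii)} $\varphi'(\tau)\le0$ for $\tau=\nu^{-1/a}$. Then $i(B)=M$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:lower} and \eqref{eq:limsup} it suffices to prove $G(T)\le M$ by induction on $|T|$; a single leaf has $G=0$. Let $T=T_1\vee T_2$ with $y\le x$ and $t=y/x$. In \eqref{eq:key}, the coefficient of $G_2$ is at most $0$ by (i). If $t\ge\tau$, so is the coefficient of $G_1$, and $G(T)\le F(x)\le M$. If $t<\tau$, then $G_1\le M$ gives $G(T)\le F(x)+Mx^b(x^a-\nu y^a)$. Dividing by $x^kt^a$ and using $1/x=1+t$, we see that this bound is at most $M$ if and only if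
\begin{equation}\label{eq:gen}
\kappa(1+t^{b-a})-M\nu\le M\varphi(t).
\end{equation}
The inequality $F(\frac1{1+\tau})\le M$ says $\kappa(\tau^a+\tau^b)\le M(1+\tau)^k$. Dividing by $\tau^a$ gives $\kappa(1+\tau^{b-a})\le M(\varphi(\tau)+\tau^{-a})$, which is \eqref{eq:gen} at $t=\tau$ because $\tau^{-a}=\nu$. On $(0,\tau]$ the left side of \eqref{eq:gen} is nondecreasing, and the right side is nonincreasing by (ii) and convexity. So \eqref{eq:gen} holds for all $t<\tau$.
\end{proof}

For $b\le3$ the sum \eqref{eq:W} is empty, so $\nu=0$ and (i) fails; the conclusion fails as well, since then $i(B)=R>M$. For $b\ge4$ we now verify (i) and (ii). Both say that $\nu$ is large enough: by convexity, (ii) holds precisely when $\tau$ lies in the range where $\varphi$ is still nonincreasing.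

\begin{lemma}\label{lem:a2}
Conditions \textup{(i)} and \textup{(ii)} hold if $a=2$ and $b\ge4$.
\end{lemma}

\begin{proof}
Here $\nu=W=\binom b2\ge6$, which gives (i), and $\tau^2=\frac2{b(b-1)}$, $k=b+2$. Since $\tau^2\varphi'(\tau)=\sum_{j=1}^k(j-2)\binom kj\tau^{j-1}$ and the term $j=1$ is $-k$, condition (ii) is
\begin{equation}\label{eq:a2}
\Sigma:=\sum_{j=3}^k(j-2)\binom kj\tau^{j-1}\le k .
\end{equation}

For $b=4$ we have $k=6$, $\tau^2=\frac16$, $\tau<0.41$, and
\[
\Sigma=20\tau^2+30\tau^3+18\tau^4+4\tau^5=\frac{23}6+\frac{46}9\,\tau<3.834+2.096<6 .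
\]
For $b=5$ we have $k=7$, $\tau^2=\frac1{10}$, $\tau<\frac13$, and
\[
\Sigma=35\tau^2+70\tau^3+63\tau^4+28\tau^5+5\tau^6=4.135+7.28\,\tau<7 .
\]
For $b=6$, condition (ii) is \eqref{eq:phi26}.

Let $b\ge7$. Since $\frac1k\binom kj=\frac1{j!}(b+1)\,b\,(b-1)\cdots(b-j+3)$ and $(b+1)b\tau^2=\frac{2(b+1)}{b-1}\le\frac83$, we have
\[
\frac\Sigma k=\frac{2(b+1)}{b-1}\sum_{j=3}^k\frac{j-2}{j!}\prod_{r=1}^{j-3}(b-r)\tau\le\frac83\sum_{j\ge3}q_j,\qquad q_j=\frac{(j-2)\,2^{(j-3)/2}}{j!},
\]
because $0<(b-r)\tau\le(b-1)\tau=\sqrt{2(b-1)/b}<\sqrt2$ for $1\le r\le k-3=b-1$. Now $q_3=\frac16$, $q_4=\frac{\sqrt2}{12}<\frac18$, $q_5=\frac1{20}$, and for $j\ge5$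
\[
\frac{q_{j+1}}{q_j}=\frac{(j-1)\sqrt2}{(j-2)(j+1)}\le\frac{4\sqrt2}{18}<\frac13 .
\]
Hence $\sum_{j\ge3}q_j<\frac16+\frac18+\frac1{20}\cdot\frac32=\frac{11}{30}$, and $\Sigma/k<\frac83\cdot\frac{11}{30}=\frac{44}{45}<1$.
\end{proof}

For $a\ge3$ there is more room, and (ii) can be replaced by an explicit lower bound on $\nu$.

\begin{lemma}\label{lem:nu}
Let $a\ge3$. Conditions \textup{(i)} and \textup{(ii)} hold if
\begin{equation}\label{eq:nu}
\nu\ge\Big(\frac{a+6b}{5a}\Big)^a .
\end{equation}
\end{lemma}

\begin{proof}
Condition (i) follows from $a+6b\ge5a$. Differentiating the quotient defining $\varphi$ shows that (ii) is equivalent to $k\tau(1+\tau)^{k-1}\le a\big((1+\tau)^k-1\big)$. Let $\eta=\frac\tau{1+\tau}$, the share of the smaller branch when $t=\tau$. Dividing by $(1+\tau)^k$ turns (ii) into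
\[
k\eta\le a\big(1-(1-\eta)^k\big).
\]
(Among $k$ random points, the expected number in the smaller branch, given that there is at least one, is at most $a$.) Since $(1-\eta)^k\le e^{-k\eta}$, it suffices that $\psi(\lambda)=a(1-e^{-\lambda})-\lambda$ is nonnegative at $\lambda=k\eta$. The function $\psi$ is concave with $\psi(0)=0$. Moreover $\psi(\frac{5a}6)\ge0$ is equivalent to $e^{5a/6}\ge6$, and this is where $a\ge3$ enters: $e^{5a/6}\ge e^{5/2}>1+\frac52+\frac{25}8>6$. So $\psi\ge0$ on $[0,\frac{5a}6]$, and (ii) holds if $\eta\le\frac{5a}{6k}$. As $1/\eta=1+\nu^{1/a}$, this means $\nu^{1/a}\ge\frac{6k-5a}{5a}=\frac{a+6b}{5a}$, which is \eqref{eq:nu}.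
\end{proof}

\begin{lemma}\label{lem:a3}
Inequality \eqref{eq:nu} holds if $3\le a\le b$ and $b\ge4$.
\end{lemma}

\begin{proof}
\emph{The case $a=3$.} The right side of \eqref{eq:nu} is $\big(\frac{2b+1}5\big)^3\le\frac{b^3}8$, since $4b+2\le5b$. For $b=4$, \eqref{eq:W} gives $\nu=\binom32\binom42=18\ge8$. For $b\ge5$,
\[
\nu=3\binom b2+\binom b3=\frac{b(b-1)(b+7)}6\ge\frac{b\cdot\frac34b\cdot b}6=\frac{b^3}8 .
\]

\emph{The case $a\ge4$.} We show that $W\ge K/2$ and then bound $K$ from below. A set of $b$ leaves of $B$ with $j$ leaves in $C_a$ induces a caterpillar if and only if $j\in\{0,1,b-1,b\}$, so $K-W=1+ab+\binom a{b-1}b+\binom ab$. This equals $1+ab$ if $b\ge a+2$, $1+ab+b$ if $b=a+1$, and $2+2a^2$ if $b=a$. In all cases $K-W\le2+2ab\le\frac12(4+k^2)$. On the other hand, $K\ge\binom k4$ because $4\le a\le k/2$, and $\binom k4\ge4+k^2$ for $k\ge8$: at $k=8$ this is $70\ge68$, and when $k$ increases by $1$ the left side grows by $\binom k3\ge7k$ and the right side by $2k+1$. Hence $K-W\le K/2$, that is, $W\ge K/2$.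

Let $z=k/a\ge2$, so that the right side of \eqref{eq:nu} is $(\frac65z-1)^a$. The product
\[
\frac K{z^a}=\prod_{j=0}^{a-1}\frac{k-j}{a-j}\cdot\frac ak=\prod_{j=0}^{a-1}\frac{1-j/k}{1-j/a}
\]
is nondecreasing in $k$ for fixed $a$, so it is at least its value $r_a=\binom{2a}a2^{-a}$ at $k=2a$. Since $r_4=\frac{35}8$ and $r_{a+1}/r_a=\frac{2a+1}{a+1}\ge\frac95$ for $a\ge4$, we obtain $K\ge\frac{35}8(\frac95)^{a-4}z^a$. If $a<b$, then
\[
\nu=W\ge\frac K2\ge\frac{35}{16}\Big(\frac95\Big)^{a-4}z^a\ge\Big(\frac65z\Big)^a,
\]
because $(\frac65)^4=2.0736<\frac{35}{16}$. If $a=b$, then $z=2$ and $\nu=\frac W2\ge\frac K4\ge\frac{35}{32}\,2^a\ge(\frac75)^a$. In both cases \eqref{eq:nu} follows.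
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
For $b\ge4$, Lemmas~\ref{lem:a2}, \ref{lem:nu}, and~\ref{lem:a3} verify the hypotheses of Proposition~\ref{prop:crit}, so $i(B)=M$, and $M$ is the stated value. The cases $b\le3$ are Proposition~\ref{prop:small}.
\end{proof}

\section{Where the maximum lies}\label{sec:max}

Whether the even split $x=\frac12$ is optimal is decided by the second-order behavior of $F$ at $\frac12$ alone.

\begin{corollary}\label{cor:half}
Let $2\le a<b$, $b\ge4$, $d=b-a$, and $k=a+b$. If $\binom d2\le a$, then $i(C_a\vee C_b)=2^{1-k}\binom ka$. If $\binom d2>a$, then $x=\frac12$ is not a maximizer of $F$ and $i(C_a\vee C_b)>2^{1-k}\binom ka$.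
\end{corollary}

\begin{proof}
Put $x=\frac{1+s}2$ and $y=\frac{1-s}2$ with $|s|\le1$. Then $xy=\frac{1-s^2}4$, the odd powers of $s$ cancel in $x^d+y^d$, and
\begin{equation}\label{eq:exp}
x^ay^b+x^by^a=2^{1-k}(1-s^2)^a\sum_{j\ge0}\binom d{2j}s^{2j}
=2^{1-k}\Big(1+\Big(\binom d2-a\Big)s^2+O(s^4)\Big).
\end{equation}
If $\binom d2>a$, small $s\ne0$ give a larger value than $s=0$, which proves the second statement by Theorem~\ref{thm:all}. Suppose $\binom d2\le a$. Send a subset $\{e_1<\dots<e_{2j}\}$ of $\{1,\dots,d\}$ to the set of $j$ pairs $\{e_1,e_2\},\{e_3,e_4\},\dots,\{e_{2j-1},e_{2j}\}$. The union of the pairs recovers the subset, so the map is injective; there are $\binom d2\le a$ pairs to choose from, so $\binom d{2j}\le\binom aj$. Hence the sum in \eqref{eq:exp} is at most $(1+s^2)^a$, the whole expression is at most $2^{1-k}(1-s^4)^a\le2^{1-k}$, and equality holds at $s=0$.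
\end{proof}

\begin{remark}\label{rem:smallest}
An uneven optimal split is not enough for irrationality. If $d=b-a\le3$, then $L_d$ has degree at most $1$, so $p^aL_d(p)$ has at most one critical point in $(0,\frac14)$, it is rational, and $M$ is rational by \eqref{eq:FP}. For example, $C_2\vee C_5$ has $F=21p^2(1-3p)$, maximal at $p=\frac29$, so $x=\frac13$ and $i(C_2\vee C_5)=\frac{28}{81}$. An irrational value of $i(C_a\vee C_b)$ thus requires $a\ge2$ and $d\ge4$, hence $k=2a+d\ge8$. Among trees with two caterpillar branches, $C_2\vee C_6$ is the smallest with irrational inducibility.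
\end{remark}

\section{Algebraic degree}\label{sec:degree}

Let $d$ and $a$ be as in Theorem~\ref{thm:degree}, and put $b=a+d\ge7$, $k=2a+d$, $m=\frac{d-1}2$, $L=L_d$, and $P(p)=p^aL(p)$. By Theorem~\ref{thm:all} and \eqref{eq:FP},
\[
i(C_a\vee C_{a+d})=K\max_{0\le p\le1/4}P(p).
\]
There are two things to prove. The point $p_1$ where the maximum is attained must have degree $m$, and passing from $p_1$ to $P(p_1)$ must not lower the degree. We use two textbook facts.
\begin{itemize}
\item[(E)] \emph{Eisenstein's criterion.} If $f=f_mX^m+\dots+f_0\in\mathbb Z[X]$ and a prime $q$ satisfies $q\nmid f_m$, $q\mid f_j$ for $j<m$, and $q^2\nmid f_0$, then $f$ is irreducible over $\mathbb Q$.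
\item[(N)] Let $\beta_1,\dots,\beta_m$ be the complex roots of an irreducible polynomial of degree $m$ over $\mathbb Q$, let $P\in\mathbb Q[X]$, and let $\alpha=P(\beta_1)$ have degree $e$. The embeddings $\beta_1\mapsto\beta_j$ of $\mathbb Q(\beta_1)$ into $\mathbb C$ send $\alpha$ to $P(\beta_j)$, and each embedding of $\mathbb Q(\alpha)$ extends to $\mathbb Q(\beta_1)$ in exactly $m/e$ ways. So each value in the list $P(\beta_1),\dots,P(\beta_m)$ occurs exactly $m/e$ times.
\end{itemize}
By (N), the second task amounts to comparing the critical values of $P$, most of which lie over points $p>\frac14$ that correspond to no real split $x$.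

\begin{proof}[Proof of Theorem~\ref{thm:degree}]
\emph{Step 1: the critical polynomial is irreducible.} Waring's formula for the power sum $x^d+y^d$ in terms of $x+y$ and $xy$ gives
\[
L(p)=\sum_{j=0}^mc_jp^j,\qquad c_j=(-1)^j\frac d{d-j}\binom{d-j}j,
\]
and the $c_j$ are integers because $L\in\mathbb Z[p]$. We have $c_0=1$ and $c_m=(-1)^m\frac d{m+1}\binom{m+1}m=(-1)^md$. For $1\le j\le m$, the prime $d$ divides $(d-j)c_j$ but not $d-j$, so $d\mid c_j$. Write
\[
P'(p)=p^{a-1}D(p),\qquad D(p)=\sum_{j=0}^m(a+j)c_jp^j .
\]
The reciprocal polynomial $D^*(X)=X^mD(1/X)$ has leading coefficient $a$, not divisible by $d$, and all its other coefficients are divisible by $d$. Its constant term is $\pm d(a+m)$, and $d\nmid a+m$ because $2(a+m)=2a-1+d$ and $d\nmid2a-1$. By (E), $D^*$ is irreducible. A factorization of $D$ into factors of positive degree would give one of $D^*$, since $D(0)=a\ne0$ ensures that taking reciprocals preserves the degrees of the factors. So $D$ is irreducible of degree $m$.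

\emph{Step 2: the maximizer is a root of $D$.} We have $P(0)=0$, and $P=x^ay^b+x^by^a>0$ on $(0,\frac14]$. Since $a<\binom d2$, Corollary~\ref{cor:half} shows that $p=\frac14$ is not a maximizer. So the maximum is attained at a point $p_1\in(0,\frac14)$ with $D(p_1)=0$.

\emph{Step 3: the other roots of $D$.} For $p>\frac14$ the solutions of $x+y=1$, $xy=p$ are complex conjugates. The map $\theta\mapsto p=\frac1{4\cos^2\theta}$ is an increasing bijection from $(0,\frac\pi2)$ onto $(\frac14,\infty)$ with positive derivative, and $x,y=e^{\pm\mathrm i\theta}/(2\cos\theta)$ satisfy $x+y=1$ and $xy=p$. By \eqref{eq:L}, $L(p)=2\cos(d\theta)/(2\cos\theta)^d$, and so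
\begin{equation}\label{eq:trig}
P(p)=\frac{2\cos(d\theta)}{(2\cos\theta)^k}.
\end{equation}
The angles $\theta=\frac{(2j-1)\pi}{2d}$, $1\le j\le m$, lie in $(0,\frac\pi2)$ and give $m$ distinct roots $\frac14<\rho_1<\dots<\rho_m$ of $L$. As $L$ has degree $m$, these are all its roots, and they are simple. Put $\rho_0=0$. The polynomial $P$ vanishes at $\rho_0,\dots,\rho_m$, so by Rolle's theorem $D$ has a root in each interval $(\rho_{j-1},\rho_j)$, and exactly one since $\deg D=m$. The root in $(0,\rho_1)$ is the point $p_1$ of Step 2; call the others $p_2<\dots<p_m$. Since $L(0)=1$ and $L$ changes sign at each $\rho_j$, the sign of $P(p_j)$ is $(-1)^{j-1}$.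

\emph{Step 4: the values $P(p_2),\dots,P(p_m)$ are distinct.} Let $j\ge2$, so $p_j>\frac14$, and let $\theta$ be the corresponding angle. As $P(p_j)\ne0$ and $P'(p_j)=0$, the logarithmic derivative of \eqref{eq:trig} in $\theta$ vanishes: $d\tan(d\theta)=k\tan\theta$. Put $u_j=\tan^2\theta=4p_j-1$ and $\mu=k^2/d^2$. Then $\cos^{-2}\theta=1+u_j$ and $\cos^{-2}(d\theta)=1+\mu u_j$, so
\[
P(p_j)^2=g(u_j),\qquad g(u)=4^{1-k}\,\frac{(1+u)^k}{1+\mu u}.
\]
All these critical values thus lie on one curve, and
\[
\frac{g'(u)}{g(u)}=\frac k{1+u}-\frac\mu{1+\mu u}=\frac{k-\mu+(k-1)\mu u}{(1+u)(1+\mu u)} .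
\]
The hypothesis $a<\binom d2$ is equivalent to $k<d^2$, that is, $\mu<k$. So $g$ is increasing on $[0,\infty)$, and $|P(p_2)|<\dots<|P(p_m)|$.

\emph{Step 5: the degree.} Let $e$ be the degree of $P(p_1)$ and suppose $e<m$. By Step 1 and (N), every value in the list $P(p_1),\dots,P(p_m)$ occurs at least twice. By Step 4, a value that occurs at least twice equals $P(p_1)$ and occurs exactly twice. So the list has only one value and length $m=2$, which means $P(p_1)=P(p_2)$. This contradicts the signs found in Step 3. Hence $e=m$, and $i(C_a\vee C_{a+d})=KP(p_1)$ has degree $m$.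

For $a=2$ and a prime $d\ge5$ we have $2<\binom d2$, $d\nmid2$, and $d\nmid3=2a-1$, which gives the last statement.
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $a<\binom d2$ is used in Steps 2 and 4; without it the inducibility is rational by Corollary~\ref{cor:half}. The two divisibility hypotheses are used only in Step 1. The condition $d\nmid2a-1$ cannot be dropped. For $d=5$ we have $D=a-5(a+1)p+5(a+2)p^2$, and for $a=3$ this is $(5p-1)(5p-3)$. Then $P=p^3(1-5p+5p^2)$ increases on $[0,\frac15]$ and decreases on $[\frac15,\frac14]$, so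
\[
i(C_3\vee C_8)=\binom{11}3P\Big(\frac15\Big)=\frac{165}{625}=\frac{33}{125}.
\]
\end{remark}

\begin{thebibliography}{1}

\bibitem{CSW}
\'Eva Czabarka, L\'aszl\'o A. Sz\'ekely, Stephan Wagner,
\emph{Inducibility in binary trees and crossings in random tanglegrams},
arXiv:1601.07149 (2016).

\end{thebibliography}
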